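# Unrolling a module along its grading: why preprojective modules are gradable

## A two-dimensional module that carries no grading

Let $k$ be a field and let $R=k[x,y]/(x,y)^2$, a ring with $k$-basis $1,x,y$. Grade it by $\mathbb Z$ with $\deg x=0$ and $\deg y=1$, so that $R_0=k\oplus kx$ and $R_1=ky$. Consider the module $Y=R/(x-y)R$. It has a basis $a,b$ with
$$ax=ay=b,\qquad bx=by=0 .$$
A submodule containing $\alpha a+\beta b$ with $\alpha\ne0$ contains $\alpha b=(\alpha a+\beta b)x$, hence $b$, hence $a$. So the only submodules are $0$, $kb$, $Y$, and $Y$ is indecomposable.

Can we put a grading on $Y$, that is, write $Y=\bigoplus_n Y_n$ with $Y_nR_i\subseteq Y_{n+i}$? Homogeneous elements would span $Y$, so some homogeneous $u=\alpha a+\beta b$ has $\alpha\neq0$; let $d$ be its degree. Then $ux=\alpha b$ has degree $d$ and $uy=\alpha b$ has degree $d+1$. But $\alpha b\ne0$ cannot lie in two degrees. So $Y$ has no grading.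

Now unroll $Y$. For $m\ge 0$ let $Z_m$ have basis $u_n$ ($-m\le n\le m$) and $v_n$ ($-m\le n\le m+1$), with
$$u_nx=v_n,\qquad u_ny=v_{n+1},\qquad v_nx=v_ny=0 .$$
This is a zigzag: $v_n$ is reached from $u_n$ by $x$ and from $u_{n-1}$ by $y$. It is graded, with $u_n$ and $v_n$ in degree $n$. The map $u_n\mapsto a$, $v_n\mapsto b$ is an epimorphism $Z_m\to Y$ of $R$-modules.

The module $Z_m$ is indecomposable, even if we forget its grading. To see this, let $V$ be the span of the $v_n$. Since $V=Z_mx+Z_my$, every endomorphism $\varphi$ preserves $V$, and it induces maps $A$ on $T=Z_m/V$ and $B$ on $V$. Identify $T$ with the polynomials in $s$ of degree $\le 2m$ and $V$ with those of degree $\le 2m+1$, by $u_n\mapsto s^{n+m}$ and $v_n\mapsto s^{n+m}$. Then $x:T\to V$ is the inclusion, $y:T\to V$ is multiplication by $s$, and linearity of $\varphi$ says $B(p)=A(p)$ and $B(sp)=sA(p)$ for $\deg p\le 2m$. Hence $A(sp)=sA(p)$ when $\deg p<2m$, so $A(s^i)=s^iA(1)$ for $i\le 2m$. As $A(s^{2m})=s^{2m}A(1)$ has degree at most $2m$, $A(1)$ is a scalar $c$. So $A=c$ and $B=c$, and $\varphi=c+\nu$ with $\nu(Z_m)\subseteq V$ and $\nu(V)=0$, so $\nu^2=0$. If $\varphi$ is idempotent then $c\in\{0,1\}$.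 If $c=0$ then $\varphi=\varphi^2=\nu^2=0$; if $c=1$, the same argument for $1-\varphi$ gives $\varphi=1$. So $Z_m$ is indecomposable, of length $4m+3$.

Thus $Y$, which has no grading, is a quotient of indecomposable modules that have gradings and are as long as we like. We shall see that the second property follows from the first over any graded right artinian ring, once "indecomposable modules" is replaced by "modules with only long indecomposable summands".

## Gradable modules and preprojective modules

Rings and modules are unital. Let $\Gamma$ be a group, written multiplicatively with identity $e$. A $\Gamma$-graded ring is $R=\bigoplus_{\gamma\in\Gamma}R_\gamma$ with $R_\gamma R_\delta\subseteq R_{\gamma\delta}$ and $1\in R_e$. A graded right module is $N=\bigoplus_\gamma N_\gamma$ with $N_\gamma R_\delta\subseteq N_{\gamma\delta}$. The case to keep in mind is $\Gamma=\mathbb Z$: there read $e$ as $0$ and products as sums. The proof uses of $\mathbb Z$ only that it has no nontrivial elements of finite order, and it will cost nothing to allow any torsion-free $\Gamma$.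

Write $\operatorname{supp}N=\{\gamma: N_\gamma\neq 0\}$. For $\sigma\in\Gamma$ let $N(\sigma)$ be $N$ with $N(\sigma)_\gamma=N_{\sigma\gamma}$; this is graded because $N_{\sigma\gamma}R_\delta\subseteq N_{\sigma\gamma\delta}$. Morphisms of graded modules preserve degrees. The functor $q$ forgets the grading. "Length" always means the length of the ungraded module unless we say "graded length", and "graded indecomposable" means indecomposable in the category of graded modules.

**Definition (gradable).** A right $R$-module $M$ is *gradable* if $M\cong qN$ for some graded right $R$-module $N$.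

Above, every $Z_m$ is gradable and $Y$ is not.

Throughout, $R$ is right artinian. By the Hopkins–Levitzki theorem it is right noetherian, so finitely generated (f.g.) modules have finite length, and f.g. is the same as finitely presented. Write $\mathrm{mod}\text{-}R$ for the category of f.g. right modules, and $\mathrm{add}(X)$ for the class of direct summands of finite direct sums of copies of $X$.

**Definition (preprojective).** An indecomposable f.g. module $Y$ is *preprojective* if there is a finitely presented module $X$ such that $Y$ has no nonzero direct summand in $\mathrm{add}(X)$, and for every non-split epimorphism $Z\to Y$ in $\mathrm{mod}\text{-}R$ the module $Z$ has a nonzero direct summand in $\mathrm{add}(X)$.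

So $X$ blocks all non-split epimorphisms onto $Y$. If $Y$ is projective there are none, and $X=0$ will do. For a non-projective example take $R=k[x]/(x^2)$, $Y=k$, $X=R$. Every f.g. module is a direct sum of copies of $k$ and $R$ (Jordan form). If $Z$ has no summand $R$, then $Z\cong k^n$ and every epimorphism $Z\to k$ splits. So $k$ is preprojective. With $\deg x=1$, it is also gradable.

The two-dimensional module $Y$ of the first section is not preprojective. Given $X$, choose $m$ with $4m+3>\operatorname{length}(X)$. The epimorphism $Z_m\to Y$ is not split, since $Z_m$ is indecomposable and longer than $Y$. If $Z_m$ had a nonzero summand in $\mathrm{add}(X)$, this would be $Z_m$ itself, and by Krull–Schmidt $Z_m$ would be a summand of $X$, which is too short. So the failure to be gradable has produced a failure to be preprojective.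

It is known (Gordon–Green, Auslander–Smalø) that over a $\mathbb Z$-graded artin algebra every preprojective module is gradable. The question, from Alex Dugas, "Gradable modules over artinian rings", arXiv:1808.01375 (2018), is whether this holds over every $\mathbb Z$-graded right artinian ring. The answer is yes.

**Theorem 1.** Let $\Gamma$ be torsion-free (for example $\Gamma=\mathbb Z$) and let $R$ be $\Gamma$-graded and right artinian. Then every preprojective right $R$-module is gradable.

**Theorem 2.** With $R,\Gamma$ as in Theorem 1, let $Y$ be an indecomposable f.g. $R$-module that is not gradable. Then for every $\ell\ge 1$ there are f.g. gradable modules $Z,Z'$, all of whose indecomposable direct summands are gradable of length $>\ell$, together with an epimorphism $Z\to Y$ and a monomorphism $Y\to Z'$. Neither map splits.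

Call $Y$ *preinjective* if it is an indecomposable f.g. module for which there is a f.g. $X$ such that $Y$ has no nonzero summand in $\mathrm{add}(X)$, and for every non-split monomorphism $Y\to Z$ in $\mathrm{mod}\text{-}R$ the module $Z$ has a nonzero summand in $\mathrm{add}(X)$.

**Corollary 3.** With $R,\Gamma$ as in Theorem 1: (a) preinjective modules are gradable; (b) if the f.g. graded indecomposable modules have bounded length, then every f.g. $R$-module is gradable.

**Theorem 4.** For a group $\Gamma$ the following are equivalent: (i) for every $\Gamma$-graded right artinian ring, all preprojective right modules are gradable; (ii) $\Gamma$ is torsion-free.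

A criterion for gradability, Proposition 5, comes at the end, when its notation is available. Until the section on torsion, $\Gamma$ is torsion-free and $R$ is $\Gamma$-graded and right artinian.

## The unrolled module, and what goes wrong at its edges

The zigzags $Z_m$ are finite pieces of a construction that exists for every module.

**Definition (unrolled module).** For an $R$-module $Y$ let $pY=\bigoplus_{\gamma\in\Gamma}Yt^\gamma$, where $(pY)_\gamma=Yt^\gamma$ is a copy of $Y$, with
$$(yt^\gamma)r=(yr)\,t^{\gamma\omega}\qquad(r\in R_\omega).$$
Let $\varepsilon:q\,pY\to Y$, $yt^\gamma\mapsto y$; this is $R$-linear.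

In the opening example put $u_n=at^n$ and $v_n=bt^n$. Then $pY$ is the doubly infinite zigzag, and $Z_m$ is its graded submodule generated by $at^n$, $|n|\le m$.

The module $pY$ is not f.g. if $\Gamma$ is infinite and $Y\ne0$, so preprojectivity says nothing about $\varepsilon$ itself. The first thing to try is this. Suppose $Y$ is preprojective with blocking module $X$, but not gradable. Choose a f.g. graded submodule $G\subseteq pY$ with $\varepsilon(G)=Y$. If we know that summands of gradable modules are gradable, then $qG\to Y$ cannot split. So $qG$ has a nonzero summand in $\mathrm{add}(X)$. To contradict this, take $G$ so large that its summands are longer than $X$.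

The last sentence is where the attempt stops: a large $G$ may have short summands, however large it is. Here is an example. Let $R=k[x,y,z]/(x,y,z)^2$ with $\deg x=0$, $\deg y=1$, $\deg z=3$, and let $Y$ have basis $a_1,a_2,b_1,b_2$ with
$$a_1x=b_1,\quad a_1y=b_2,\quad a_1z=0,\qquad a_2x=0,\quad a_2y=b_1,\quad a_2z=b_2,$$
and all products $b_ix,b_iy,b_iz$ zero.

This $Y$ is indecomposable. An endomorphism induces matrices $A=(a_{ij})$ on $Y/\langle b_1,b_2\rangle$ and $B=(b_{ij})$ on $\langle b_1,b_2\rangle$. In the given bases $x,y,z$ act by the matrices $E_{11}$, $E_{12}+E_{21}$, $E_{22}$. From $BE_{11}=E_{11}A$ we get $a_{12}=b_{21}=0$ and $b_{11}=a_{11}$; from $BE_{22}=E_{22}A$ we get $a_{21}=b_{12}=0$ and $b_{22}=a_{22}$. The relation for $y$ then gives $b_{11}=a_{22}$ and $b_{22}=a_{11}$. So $A=B$ is a scalar, and we conclude as for $Z_m$.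

It is not gradable either. In a grading, $V=\langle b_1,b_2\rangle=Yx+Yy+Yz$ would be a graded submodule. On the graded space $Y/V$ the kernel of $x$, spanned by $a_2$, and the kernel of $z$, spanned by $a_1$, would be graded, so $a_1,a_2$ would have degrees $d_1,d_2$ in $Y/V$. Then $b_1$ would have degree $d_1=d_2+1$, and $b_2$ degree $d_1+1=d_2+3$, which is a contradiction.

Let $G$ be generated by $a_1t^n,a_2t^n$ for $|n|\le m$. In $pY$ the element $b_1t^n$ is reached from $a_1t^n$ and $a_2t^{n-1}$, and $b_2t^n$ from $a_1t^{n-1}$ and $a_2t^{n-3}$. So $a_1t^n$ is linked only to $a_2t^{n-1}$ (through $b_1t^n$) and to $a_2t^{n-2}$ (through $b_2t^{n+1}$). For $n=-m$ both partners are missing from $G$. Hence $a_1t^{-m}R$, of length $3$, is a direct summand of $G$. In the same way $a_2t^m$ is linked only to $a_1t^{m+1}$ and $a_1t^{m+2}$, and $a_2t^mR$ is a summand of length $3$. With $X=a_1R\oplus a_2R\cong q(a_1t^{-m}R)\oplus q(a_2t^{m}R)$, the module $qG$ has summands in $\mathrm{add}(X)$ for every $m$.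

The short summands sit at the edge of the truncation. In degree $0$, for $m$ large, we see none. This suggests two changes. First, do not ask that all summands of $G$ be long; ask only that those meeting degree $e$ be long, and throw the others away. What remains still contains all of $Yt^e$, and $Yt^e$ alone already maps onto $Y$. Second, find a reason why a short summand cannot meet degree $e$. The reason will be this: a short graded indecomposable meeting degree $e$ has support in a fixed small neighborhood of $e$. If $G$ agrees with $pY$ on a larger neighborhood, the projection onto that summand does not notice that $pY$ was truncated, and this gives a map from $Y$ to the summand that makes $Y$ gradable.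

To carry this out we need four things: supports are finite; short modules have narrow supports; graded indecomposables stay indecomposable under $q$; and a usable test for $Y\cong qP$.

## Finite supports

**Lemma 6.** $R$, and hence every f.g. graded $R$-module, has finite support.

*Proof.* **Step 1: reduction to graded simple modules.** This step replaces $R$ by modules we can control. Graded submodules of $R_R$ are submodules, so they satisfy both chain conditions, and $R_R$ has a finite graded composition series. Its factors are f.g. graded simple modules, of finite length. The support of $R$ is the union of the supports of these factors. So it is enough that a f.g. graded simple module $S$ has finite support. For the second assertion, a f.g. graded module has finitely many homogeneous generators, of degrees $\gamma_i$, and its support lies in $\bigcup_i\gamma_i\operatorname{supp}R$.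

**Step 2: the shifts of $S$ are pairwise non-isomorphic.** This step will turn "infinitely many degrees" into "infinitely many isomorphism classes". Note that $S$ has finite length. Suppose $\gamma\ne\gamma'$ and $S(\gamma)\cong S(\gamma')$ as graded modules. The isomorphism sends $S_{\gamma\delta}$ to $S_{\gamma'\delta}$, so it is an automorphism $\tau$ of the $R$-module $S$ with $\tau(S_\delta)\subseteq S_{\sigma\delta}$ for all $\delta$, where $\sigma=\gamma'\gamma^{-1}\ne e$. As $\Gamma$ is torsion-free, $\sigma$ has infinite order. Split $S$ along the cosets $\langle\sigma\rangle\delta$, each ordered like $\mathbb Z$ by the powers of $\sigma$; both $\tau$ and $1-\tau$ respect this splitting.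

Let $0\ne s\in S$. Take a coset in which $s$ has nonzero components, with lowest one $s_1$ and highest one $s_2$. In that coset the components of $\tau s$ are those of $s$ moved up by one. So $(1-\tau)s$ has lowest component $s_1\neq0$ and highest component $-\tau s_2\ne0$, and the latter lies in a strictly higher degree. Hence $(1-\tau)s$ is nonzero and not homogeneous. So $1-\tau$ is injective, and its image contains no nonzero homogeneous element. In particular the image is not $S$. Thus $S\cong(1-\tau)S\subsetneq S$, which is impossible for a module of finite length.

**Step 3: each degree in the support gives a composition factor of $R$.** This step bounds the number of degrees. If $0\neq x\in S_\gamma$, then $r\mapsto xr$ is a nonzero graded map $R\to S(\gamma)$, since it sends $R_\delta$ into $S_{\gamma\delta}=S(\gamma)_\delta$. It is onto, because $S(\gamma)$ is graded simple. So $S(\gamma)$ is a graded composition factor of $R_R$ for every $\gamma\in\operatorname{supp}S$. By Jordan–Hölder in the category of graded modules there are only finitely many such factors up to isomorphism, and by Step 2 different $\gamma$ give different ones. So $\operatorname{supp}S$ is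 finite. $\square$

The artinian hypothesis is really used: for $S=R=k[x,x^{-1}]$ with $\deg x=1$, the module $S$ is graded simple with infinite support. Multiplication by $x$ is a possible $\tau$, and $(1-x)S\subsetneq S$ is then no contradiction.

Fix from now on a finite set $W\subseteq\Gamma$ with $e\in W=W^{-1}$ and $\operatorname{supp}R\subseteq W$. Let $W^k$ be the set of $k$-fold products of elements of $W$, with $W^0=\{e\}$. Then $W^k\subseteq W^{k+1}$ and $(W^k)^{-1}=W^k$. For $\Gamma=\mathbb Z$ take $W=[-w,w]$, so $W^k=[-kw,kw]$.

## Short graded indecomposables have narrow support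

**Lemma 7.** Let $N$ be a f.g. graded indecomposable module of length $\le\ell$ with $e\in\operatorname{supp}N$. Then $\operatorname{supp}N\subseteq W^{2\ell}$.

*Proof.* The idea is that few generators, each of narrow support, must be chained together. Choose an irredundant finite set of homogeneous generators $x_1,\dots,x_k$, with $x_i$ of degree $\gamma_i$. Irredundance makes the chain $0\subset x_1R\subset x_1R+x_2R\subset\cdots$ strict, so $k\le\ell$. Also $\operatorname{supp}(x_iR)\subseteq\gamma_iW$.

Join $i$ and $j$ by an edge if $\gamma_iW\cap\gamma_jW\ne\emptyset$. In that case $\gamma_iw=\gamma_jw'$ with $w,w'\in W$, so $\gamma_i^{-1}\gamma_j=ww'^{-1}\in W^2$. Suppose this graph were disconnected. Then the generators in one connected component and the remaining generators would span two nonzero graded submodules with disjoint supports. Their sum is $N$, and it is direct because the supports are disjoint. This contradicts indecomposability. So the graph is connected, any two vertices are joined by a path of at most $k-1$ edges, and $\gamma_i^{-1}\gamma_j\in W^{2(k-1)}$ for all $i,j$.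

Finally $e\in\operatorname{supp}N\subseteq\bigcup_i\gamma_iW$, so $e\in\gamma_iW$ for some $i$, that is, $\gamma_i\in W^{-1}=W$. Hence $\gamma_j=\gamma_i(\gamma_i^{-1}\gamma_j)\in W^{2k-1}$ for all $j$, and $\operatorname{supp}N\subseteq\bigcup_j\gamma_jW\subseteq W^{2k}\subseteq W^{2\ell}$. $\square$

## Endomorphism rings of graded indecomposables

Does $q$ keep indecomposables indecomposable? Not for arbitrary groups. Let $R=\mathbb Q\langle g\rangle$ with $g^2=1$, graded by the group $\langle g\rangle$ of order $2$. Every nonzero homogeneous element of $R$ is a unit, so $R$ is graded simple. But $qR=\mathbb Q(1+g)\oplus\mathbb Q(1-g)$. Already the smallest case of our question, a projective $Y$, depends on this point. For torsion-free $\Gamma$ things are better.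

Let $N$ be a f.g. graded module and $E=\operatorname{End}_R(qN)$. Let $E_\sigma$ be the set of $f\in E$ with $f(N_\gamma)\subseteq N_{\sigma\gamma}$ for all $\gamma$. For $f\in E$ and $x\in N_\gamma$ put $f_\sigma(x)=f(x)_{\sigma\gamma}$, the component of $f(x)$ in degree $\sigma\gamma$, and extend additively. For $r\in R_\delta$ we have $f(xr)_{\sigma\gamma\delta}=(f(x)r)_{\sigma\gamma\delta}=f(x)_{\sigma\gamma}r$, so $f_\sigma$ is $R$-linear and $f_\sigma\in E_\sigma$. If $f_\sigma\neq0$ then $\sigma\in(\operatorname{supp}N)(\operatorname{supp}N)^{-1}$, a finite set by Lemma 6. So $f$ is the finite sum of its $f_\sigma$. Since $E_\sigma E_\rho\subseteq E_{\sigma\rho}$, the ring $E=\bigoplus_\sigma E_\sigma$ is $\Gamma$-graded with finite support. The subring $E_e$ is the endomorphism ring of $N$ as a graded module.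

**Lemma 8.** Let $N$ be f.g. graded indecomposable. Then $E$ is local. If $h\in E$ has $h_e=1$, then $h$ is invertible.

*Proof.* As an object of the category of graded modules, $N$ is indecomposable of finite length. By Fitting's lemma $E_e$ is local, and its set $J_e$ of non-units is an ideal.

**Step 1: $J_e$ is nilpotent.** We need one exponent valid for all products, and we get it from an argument of Harada–Sai type. Let $c$ be the graded length of $N$; in this step all lengths are graded lengths. We claim that for $1\le k\le c$ a product of $2^k-1$ elements of $J_e$ has image of length $\le c-k$. For $k=1$: a non-unit of $E_e$ is not surjective, since a surjective endomorphism of an object of finite length is invertible. So its image has length $\le c-1$.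

Suppose the claim holds for some $k<c$. Let $f,h$ be products of $2^k-1$ elements of $J_e$ and let $g\in J_e$; then $fgh$ is a typical product of $2^{k+1}-1$ elements. Suppose $\operatorname{im}(fgh)$ has length $>c-k-1$, that is, $\ge c-k$. By the inductive assumption $\operatorname{im}h$ and $\operatorname{im}f$ have length $\le c-k$. Now $\operatorname{im}(fgh)$ is a quotient of $\operatorname{im}h$, and $\operatorname{im}(fgh)\subseteq\operatorname{im}(fg)\subseteq\operatorname{im}f$. So all four images have length exactly $c-k>0$. The map $fg$ sends $\operatorname{im}h$ onto $\operatorname{im}(fgh)$, which has the same length, so it is injective on $\operatorname{im}h$, and $\operatorname{im}h\cap\ker(fg)=0$. Moreover $\ker(fg)$ has length $c-(c-k)=k\ge1$. Adding lengths, $N=\operatorname{im}h\oplus\ker(fg)$ with both summands nonzero, which is a contradiction. This proves the claim. For $k=c$ it says $J_e^M=0$ with $M=2^c-1$.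

**Step 2: $I:=J_e\oplus\bigoplus_{\sigma\ne e}E_\sigma$ is a two-sided ideal of $E$.** This step uses that $\Gamma$ is torsion-free. Take homogeneous elements, one of them in $I$. If their product has degree $\ne e$, it lies in $I$. If both have degree $e$, use that $J_e$ is an ideal of $E_e$. There remain $a\in E_\sigma$, $b\in E_{\sigma^{-1}}$ with $\sigma\ne e$, and we must show $ab\in J_e$. The element $\sigma$ has infinite order, so the degrees $\sigma^n$ of the powers $a^n$ are distinct. As $E$ has finite support, $a^n=0$ for some $n$. If $ab\notin J_e$, then $u=ab$ is a unit of $E_e$. With $b'=bu^{-1}$ we have $ab'=1$, hence $a^nb'^n=a^{n-1}(ab')b'^{n-1}=a^{n-1}b'^{n-1}=\dots=1$ for all $n$, contradicting $a^n=0$.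

**Step 3: $I$ is nilpotent.** This step combines Steps 1 and 2 by the pigeonhole principle. Let $s=|\operatorname{supp}E|$ and $m\ge sM$. Let $a_1,\dots,a_m\in I$ be homogeneous of degrees $\sigma_1,\dots,\sigma_m$, and suppose $a_1\cdots a_m\neq0$. For $0\le i\le m$ put $p_i=\sigma_1\cdots\sigma_i$, with $p_0=e$. Then $p_i\in\operatorname{supp}E$, because $a_1\cdots a_i$ is a nonzero element of degree $p_i$ (for $i=0$, the element $1$). These are $m+1>sM$ elements with at most $s$ values, so some $M+1$ of them coincide: $p_{i_0}=\dots=p_{i_M}$ with $i_0<\dots<i_M$. Each block $a_{i_j+1}\cdots a_{i_{j+1}}$, $0\le j<M$, has degree $p_{i_j}^{-1}p_{i_{j+1}}=e$ and lies in $I$, hence in $J_e$. The $M$ blocks are consecutive, so the product contains a factor from $J_e^M=0$. This is a contradiction. Since $I$ is additively spanned by its homogeneous elements, $I^m=0$.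

**Step 4: conclusion.** $E/I\cong E_e/J_e$ is a division ring and $I$ is nilpotent. So elements of $1+I$ are units, and an element outside $I$ is a unit modulo $I$ and therefore a unit. Thus $E$ is local with maximal ideal $I$. If $h_e=1$, then $h\in1+I$ is a unit. $\square$

In the example $\mathbb Q\langle g\rangle$ above, $E=R$ and Step 2 fails: $g\in E_g$ is not nilpotent, since it is a unit. The second assertion fails too: $h=1+g$ has $h_e=1$ and $h(1-g)=0$.

**Corollary 9.** Let $N$ be a f.g. graded module, written as a finite direct sum of graded indecomposables $N_k$. Then every indecomposable direct summand of $qN$ is isomorphic to some $qN_k$. In particular it is gradable.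

*Proof.* The decomposition exists because $N$ has finite length. By Lemma 8 each $qN_k$ has a local endomorphism ring, and the Krull–Schmidt–Azumaya theorem applies. $\square$

This settles the smallest case: an indecomposable f.g. projective module is a summand of some $R^n=q(R^n)$, so it is gradable.

The second part of Lemma 8 gives the test we wanted. It asks for very little: only one homogeneous component of $gf$ has to be the identity.

**Lemma 10.** Let $Y$ be an indecomposable module, $P$ a f.g. graded indecomposable module, and $f:qP\to Y$, $g:Y\to qP$ $R$-homomorphisms with $(gf)_e=1$. Then $Y\cong qP$, so $Y$ is gradable.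

*Proof.* By Lemma 8, $gf$ is invertible. Put $g'=(gf)^{-1}g$, so that $g'f=1$. Then $f$ is injective and $Y=\operatorname{im}f\oplus\ker g'$. Here $\operatorname{im}f\cong qP\ne0$ and $Y$ is indecomposable, so $\ker g'=0$ and $Y\cong qP$. $\square$

## Long gradable modules mapping onto a nongradable one

We prove the first half of Theorem 2. Let $Y=\sum_iy_iR$ (a finite sum) be indecomposable and not gradable, let $\ell\ge1$, and put
$$D=W^{2\ell+1}.$$
So $D$ is one step wider than the set $W^{2\ell}$ of Lemma 7.

**Step 1: a truncation of $pY$ that is complete on $D$.** We want a f.g. graded submodule of $pY$ that cannot be told from $pY$ in degrees in $D$. Let $G\subseteq pY$ be the graded submodule generated by all $y_it^\gamma$ with $\gamma\in DW=W^{2\ell+2}$; it is f.g. because $DW$ is finite. Let $\delta\in D$. For $\omega\in\operatorname{supp}R$ we have $\delta\omega^{-1}\in DW^{-1}=DW$, so $(y_it^{\delta\omega^{-1}})R_\omega=y_iR_\omega t^\delta\subseteq G_\delta$. Since $Y=\sum_{i,\omega}y_iR_\omega$, we get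
$$G_\delta=Yt^\delta\qquad(\delta\in D).\tag{1}$$
Write $G=\bigoplus_kG_k$, a finite sum of graded indecomposables.

**Step 2: a short summand does not meet degree $e$.** This is the heart of the proof. We claim that if $G_k$ has length $\le\ell$, then $e\notin\operatorname{supp}G_k$.

Suppose $G_k$ has length $\le\ell$ and $e\in\operatorname{supp}G_k$. By Lemma 7,
$$\operatorname{supp}G_k\subseteq W^{2\ell}.\tag{2}$$
Let $\pi:G\to G_k$ be the projection of graded modules. Let $f=\varepsilon|_{G_k}:qG_k\to Y$, and define
$$g:Y\to qG_k,\qquad g(y)=\sum_{\gamma\in D}\pi(yt^\gamma).$$
This makes sense because $yt^\gamma\in G$ for $\gamma\in D$, by (1).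

The map $g$ is additive. It is $R$-linear for the following reason. Let $r\in R_\omega$ with $\omega\in\operatorname{supp}R\subseteq W$. Since $\pi$ is $R$-linear,
$$g(y)r=\sum_{\gamma\in D}\pi(yr\,t^{\gamma\omega}).$$
By (2) the terms with $\gamma\omega\notin W^{2\ell}$ are zero. On the other hand, each $\delta\in W^{2\ell}$ is of the form $\gamma\omega$ for exactly one $\gamma$, namely $\gamma=\delta\omega^{-1}$, and this $\gamma$ lies in $W^{2\ell}W=D$. Hence
$$g(y)r=\sum_{\delta\in W^{2\ell}}\pi(yr\,t^\delta)=\sum_{\delta\in D}\pi(yr\,t^\delta)=g(yr).$$
In the middle equality, the added terms with $\delta\in D\setminus W^{2\ell}$ vanish by (2). This is why $D$ was chosen one step wider than $W^{2\ell}$: the sum over $D$ loses and gains only terms that are zero.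

Now compute $gf$. Let $x\in(G_k)_\gamma$, $x\neq 0$. Then $\gamma\in W^{2\ell}\subseteq D$, and $x\in Yt^\gamma$ means $x=f(x)t^\gamma$. In $gf(x)=\sum_{\delta\in D}\pi(f(x)t^\delta)$ the component of degree $\gamma$ is $\pi(f(x)t^\gamma)=\pi(x)=x$. So $(gf)_e=1$. By Lemma 10, $Y$ is gradable, a contradiction. This proves the claim.

**Step 3: discarding the short summands.** We now check that what is left still covers $Y$. Let $G'$ be the direct sum of those $G_k$ of length $>\ell$, and $Z=qG'$. By Step 2 the discarded summands have zero component in degree $e$, so with (1)
$$G'_e=G_e=Yt^e .$$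
Since $\varepsilon(Yt^e)=Y$, the map $\varepsilon|_{G'}:Z\to Y$ is an epimorphism. By Corollary 9 every indecomposable summand of $Z$ is isomorphic to some $qG_k$ with $G_k$ of length $>\ell$, so it is gradable of length $>\ell$. If the epimorphism split, $Y$ would be an indecomposable summand of $qG'$, hence gradable by Corollary 9, which it is not. This proves the half of Theorem 2 that concerns $Z$.

## Embedding a nongradable module into long gradable ones

For the second half of Theorem 2 we keep $Y$, $y_i$, $\ell$ and $D=W^{2\ell+1}$. Instead of a submodule of $pY$ that is everything on $D$, we use a quotient of $pY$ that loses nothing on $D$.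

**Step 1: the quotient.** We divide by as much as possible while keeping the degrees in $D$ intact. Put
$$U_\gamma=\{yt^\gamma:\ yR_\omega=0\text{ for all }\omega\text{ with }\gamma\omega\in D\},\qquad U=\bigoplus_\gamma U_\gamma\subseteq pY .$$
Each $U_\gamma$ is an additive subgroup. Let $yt^\gamma\in U_\gamma$ and $r\in R_\alpha$. If $\gamma\alpha\omega\in D$, then $yrR_\omega\subseteq yR_{\alpha\omega}=0$; so $(yt^\gamma)r=yr\,t^{\gamma\alpha}\in U_{\gamma\alpha}$. Thus $U$ is a graded submodule. We need two facts about it.

* If $\gamma\in D$, then $U_\gamma=0$: take $\omega=e$ and use $1\in R_e$.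
* If $\gamma\notin DW$, then $U_\gamma=Yt^\gamma$: for $\omega\in\operatorname{supp}R$ with $\gamma\omega\in D$ we would have $\gamma\in DW^{-1}=DW$, so there is no condition on $y$ except those with $R_\omega=0$.

Put $H=pY/U$ and write $[\,\cdot\,]$ for classes in $H$. Then $\operatorname{supp}H\subseteq DW$, and for $\gamma\in D$ the map $y\mapsto[yt^\gamma]$ is a bijection $Y\to H_\gamma$. Moreover $H$ is f.g.: the submodule of $pY$ generated by the finitely many $y_it^\gamma$ with $\gamma\in DW^2$ contains $Yt^\delta$ for all $\delta\in DW$, by the argument for (1), and so maps onto $H$.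

In the opening example with $D=[-d,d]$, the conditions $y R_0=0$ for $n\in D$ and $yR_1=0$ for $n+1\in D$ give $U_n=0$ for $|n|\le d$, $U_{-d-1}=kv_{-d-1}$, and $U_n=(pY)_n$ otherwise. So $H$ is the zigzag with basis $u_{-d-1},\dots,u_d$ and $v_{-d},\dots,v_d$.

**Step 2: the map from $Y$.** Define $j:Y\to qH$ by $j(y)=\sum_\gamma[yt^\gamma]$, a finite sum because $\operatorname{supp}H$ is finite. For $r\in R_\omega$,
$$j(y)r=\sum_\gamma[yr\,t^{\gamma\omega}]=\sum_\delta[yr\,t^{\delta}]=j(yr),$$
since $\gamma\mapsto\gamma\omega$ permutes $\Gamma$. So $j$ is $R$-linear.

**Step 3: a short summand does not meet degree $e$.** As before, a short summand through degree $e$ would make $Y$ gradable; now $g$ is easy and it is $f$ that needs care. Write $H=\bigoplus_kH_k$ with graded indecomposables $H_k$, a finite sum. Suppose $H_k$ has length $\le\ell$ and $e\in\operatorname{supp}H_k$. By Lemma 7, $\operatorname{supp}H_k\subseteq W^{2\ell}$. Let $\pi:H\to H_k$ be the projection and $g=\pi j:Y\to qH_k$, which is $R$-linear.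

For $\gamma\in\operatorname{supp}H_k$ we have $\gamma\in W^{2\ell}\subseteq D$, so each $x\in(H_k)_\gamma$ is $[yt^\gamma]$ for a unique $y\in Y$. Put $f(x)=y$, and extend additively to $f:qH_k\to Y$. To see that $f$ is $R$-linear, let $r\in R_\omega$ with $\omega\in\operatorname{supp}R$. Then $xr=[yr\,t^{\gamma\omega}]\in(H_k)_{\gamma\omega}$, and $\gamma\omega\in W^{2\ell}W=D$. If $\gamma\omega\in\operatorname{supp}H_k$, then $f(xr)=yr=f(x)r$ by definition. If not, then $xr=0$, so $yr\,t^{\gamma\omega}\in U_{\gamma\omega}=0$ and $yr=0$; again $f(xr)=0=f(x)r$.

For $x=[yt^\gamma]\in(H_k)_\gamma$ the degree-$\gamma$ component of $gf(x)=\sum_\delta\pi[yt^\delta]$ is $\pi[yt^\gamma]=\pi(x)=x$. So $(gf)_e=1$, and Lemma 10 makes $Y$ gradable, a contradiction.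

**Step 4: discarding the short summands.** We check that the long part of $H$ still contains a copy of $Y$. Let $H'$ be the direct sum of the $H_k$ of length $>\ell$. By Step 3, $H'_e=H_e$. The composite of $j$ with the projection $H\to H'$ has degree-$e$ component $y\mapsto[yt^e]$, which is injective because $e\in D$. So the composite $Y\to Z':=qH'$ is a monomorphism. By Corollary 9 all indecomposable summands of $Z'$ are gradable of length $>\ell$. If the monomorphism split, $Y$ would be a summand of $qH'$ and gradable by Corollary 9, a contradiction. This completes the proof of Theorem 2. $\blacksquare$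

## Preprojective and preinjective modules

**Proof of Theorem 1.** Let $Y$ be preprojective, with $X$ as in the definition, and suppose $Y$ is not gradable. Choose $\ell\ge1$ with $\ell\ge\operatorname{length}(X)$, and take the non-split epimorphism $Z\to Y$ of Theorem 2. Since $Y$ is preprojective, $Z$ has a nonzero direct summand in $\mathrm{add}(X)$, and hence an indecomposable direct summand $V\in\mathrm{add}(X)$. By Krull–Schmidt for modules of finite length, $V$ is isomorphic to a summand of $X$, so $\operatorname{length}(V)\le\ell$. But every indecomposable summand of $Z$ has length $>\ell$. This contradiction shows that $Y$ is gradable. For $\Gamma=\mathbb Z$ this answers the question. $\blacksquare$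

**Proof of Corollary 3.** (a) Let $Y$ be preinjective with $X$ as in the definition, and suppose it is not gradable. Take $\ell\ge1$ with $\ell\geq\operatorname{length}(X)$ and the non-split monomorphism $Y\to Z'$ of Theorem 2. Then $Z'$ has an indecomposable summand $V\in\mathrm{add}(X)$, which has length $\le\ell$ by Krull–Schmidt. But all indecomposable summands of $Z'$ have length $>\ell$, a contradiction.

(b) Let $\ell\ge1$ bound the lengths of the f.g. graded indecomposables. Suppose $Y$ is f.g. indecomposable and not gradable. Theorem 2 gives $Z=qG'\to Y$ onto, with all indecomposable summands of $Z$ of length $>\ell$. By Corollary 9 each such summand is $qP$ for a f.g. graded indecomposable $P$, which has length $\le\ell$. So there are none, and $Z=0$. This contradicts $Z\twoheadrightarrow Y\ne0$. So all f.g. indecomposables are gradable. Every f.g. module is a finite direct sum of indecomposables, and a direct sum of gradable modules is gradable. $\blacksquare$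

## Torsion in the group destroys the statement

**Proof of Theorem 4.** (ii)$\Rightarrow$(i) is Theorem 1.

(i)$\Rightarrow$(ii): we show that if $\Gamma$ has torsion, (i) fails. Let $g\in\Gamma$ have finite order $n\ge2$. Let $R=\mathbb Q\langle g\rangle$ be the group algebra, graded by $R_{g^i}=\mathbb Qg^i$ and $R_\gamma=0$ for $\gamma\notin\langle g\rangle$. It is semisimple artinian by Maschke's theorem. Let $Y=\mathbb Q$ be the trivial module. It is simple and projective, so every epimorphism onto it splits, and it is preprojective with $X=0$.

It is not gradable. Let $N\ne0$ be a graded $R$-module and $0\ne x\in N_\gamma$. Since $g$ is a unit, $x,xg,\dots,xg^{n-1}$ are nonzero. They lie in the distinct degrees $\gamma,\gamma g,\dots,\gamma g^{n-1}$, so they are linearly independent and $\dim_{\mathbb Q}N\ge n\ge2$. But $\dim_{\mathbb Q}Y=1$. $\blacksquare$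

## Reading gradability off the unrolled module

The unrolled module also decides gradability without truncation.

**Proposition 5.** Let $\Gamma$ be torsion-free, $R$ a $\Gamma$-graded right artinian ring, and $Y$ an indecomposable f.g. $R$-module. The following are equivalent:

(a) $Y$ is gradable;

(b) $\varepsilon:q\,pY\to Y$ splits;

(c) the graded module $pY$ has a nonzero f.g. graded direct summand;

(d) $pY\cong\bigoplus_{\sigma\in\Gamma}N(\sigma)$ as graded modules, for some f.g. graded module $N$ with $qN\cong Y$.

*Proof.* **(a)$\Rightarrow$(b).** A grading tells us where to lift each element. Let $Y=qN$, and for $y_\gamma\in N_\gamma$ put $s\left(\sum_\gamma y_\gamma\right)=\sum_\gamma y_\gamma t^\gamma$. For $r\in R_\omega$ we have $y_\gamma r\in N_{\gamma\omega}$ and $(y_\gamma t^\gamma)r=(y_\gamma r)t^{\gamma\omega}=s(y_\gamma r)$. So $s$ is $R$-linear, and $\varepsilon s=1$.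

**(b)$\Rightarrow$(a).** Here we only need to return to a f.g. module. Since $Y$ is f.g., the image of a section of $\varepsilon$ lies in a f.g. graded submodule $G\subseteq pY$, generated by the homogeneous components of the images of the $y_i$. Then the restriction of $\varepsilon$ to $qG$ splits, so $Y$ is an indecomposable summand of $qG$, and it is gradable by Corollary 9.

**(a)$\Rightarrow$(d).** We split $pY$ by comparing the degree in $N$ with the exponent of $t$. Let $Y=qN$; then $N$ is f.g., since $Y$ is. For $y\in N_\gamma$ send $yt^\delta$ to $y$ regarded as an element of $N(\gamma\delta^{-1})_\delta=N_{\gamma\delta^{-1}\delta}=N_\gamma$. This preserves degrees. For $r\in R_\omega$ the element $(yt^\delta)r=yr\,t^{\delta\omega}$, with $yr\in N_{\gamma\omega}$, goes to $yr$ in $N(\gamma\omega(\delta\omega)^{-1})=N(\gamma\delta^{-1})$. This is the same summand, so the map is $R$-linear. In degree $\delta$ it is the bijection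
$$\bigoplus_\gamma N_\gamma t^\delta\ \longrightarrow\ \bigoplus_\sigma N(\sigma)_\delta=\bigoplus_\sigma N_{\sigma\delta},$$
with $\gamma=\sigma\delta$.

**(d)$\Rightarrow$(c).** The summand $N(e)=N$ is f.g. and nonzero, as $qN\cong Y\neq 0$.

**(c)$\Rightarrow$(a).** This is the argument of Step 2 for $G$, without a truncation to worry about. A nonzero f.g. graded summand is a finite direct sum of graded indecomposables, so $pY$ has a f.g. graded indecomposable summand $P$, with projection $\pi:pY\to P$. By Lemma 6, $\operatorname{supp}P$ is finite, so $g(y)=\sum_\gamma\pi(yt^\gamma)$ is a finite sum. For $r\in R_\omega$ we have $g(y)r=\sum_\gamma\pi(yr\,t^{\gamma\omega})=g(yr)$, by reindexing over $\Gamma$. So $g:Y\to qP$ is $R$-linear. Put $f=\varepsilon|_P:qP\to Y$. For $x\in P_\gamma$ we have $x=f(x)t^\gamma$, so the degree-$\gamma$ component of $gf(x)$ is $\pi(f(x)t^\gamma)=\pi(x)=x$. Hence $(gf)_e=1$, and Lemma 10 gives that $Y$ is gradable. $\blacksquare$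

For the two-dimensional module $Y$ of the first section, the proposition says that the doubly infinite zigzag $pY$ has no nonzero f.g. graded direct summand.
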